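\title{A critical correlation for coexistence in the symbiotic branching model}

\begin{abstract}
In the symbiotic branching model on $\mathbb{Z}^d$ two populations migrate by simple random walk, each branches at a rate $\gamma$ times the local mass of the other, and the two branching noises have correlation $\varrho$. It was conjectured that for $d\ge3$ and every $\varrho\in(0,1]$ there is a critical rate $\gamma(\varrho,d)\in(0,\infty)$ below which the two types can coexist and above which they cannot. We show that this is false. With $\varrho_d=\sin\big(\frac{\pi}{2}\,\frac{d-2}{d+2}\big)\in(0,1)$, coexistence is possible for every $\gamma>0$ if $\varrho<\varrho_d$. If $\varrho>\varrho_d$, it is possible for small $\gamma$ and impossible for large $\gamma$, and for $\varrho=1$ the conjecture holds. The value $\varrho_d$ is the correlation at which the critical moment exponent of a pair of correlated martingales in the quadrant equals $1+2/d$.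
\end{abstract}

\section{The model, the conjecture and the results}\label{sec:intro}

Let $d\ge1$ and let $\Delta f(k)=\frac1{2d}\sum_{j:|j-k|=1}\big(f(j)-f(k)\big)$ be the discrete Laplacian on $\mathbb{Z}^d$, the generator of the simple random walk that jumps at rate one. For $\gamma>0$ and $\varrho\in[-1,1]$, the \emph{symbiotic branching model} $\mathrm{SBM}_\gamma(\varrho)$ is a pair $(u_t,v_t)_{t\ge0}$ of nonnegative functions on $\mathbb{Z}^d$ solving
\begin{equation}\label{eq:sbm}
\begin{aligned}
du_t(k)&=\Delta u_t(k)\,dt+\sqrt{\gamma\,u_t(k)v_t(k)}\,dB^1_t(k),\\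
dv_t(k)&=\Delta v_t(k)\,dt+\sqrt{\gamma\,u_t(k)v_t(k)}\,dB^2_t(k),
\end{aligned}
\qquad k\in\mathbb{Z}^d,
\end{equation}
where the pairs $(B^1(k),B^2(k))$, $k\in\mathbb{Z}^d$, are independent pairs of standard Brownian motions with covariation $[B^1(k),B^2(k)]_t=\varrho t$. The functions $u_t$ and $v_t$ are the masses of two types. Each type spreads by the heat flow and fluctuates only at sites where the other type is present. The case $\varrho=0$ is mutually catalytic branching.

Write $\langle f,g\rangle=\sum_kf(k)g(k)$. For summable initial data the total masses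
\[
M_t=\langle u_t,\mathbf 1\rangle,\qquad N_t=\langle v_t,\mathbf 1\rangle
\]
are nonnegative martingales, so they converge almost surely to finite limits $M_\infty$ and $N_\infty$.

\begin{definition}\label{def:coex}
\emph{Coexistence is possible} for $\mathrm{SBM}_\gamma(\varrho)$ if there are summable initial data $u_0,v_0$ such that $P(M_\infty N_\infty>0)>0$. Otherwise \emph{coexistence is impossible}.
\end{definition}

The total masses have quadratic variation $[M]_t=[N]_t=\gamma\int_0^t\langle u_s,v_s\rangle\,ds$, and this must stay finite because $M$ converges. The overlap $\langle u_s,v_s\rangle$ therefore dies out, and the definition asks whether it can do so because the two populations thin out in space rather than because one of them disappears. Let $p_t(\cdot)$ be the kernel of $P_t=e^{t\Delta}$. Without noise the overlap is $\langle P_tu_0,P_tv_0\rangle$, of order $t^{-d/2}$, and it is integrable in time exactly when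
\[
G_d:=\int_0^\infty p_t(0)\,dt
\]
is finite, that is, when $d\ge3$. The known results agree with this: (i) for $\varrho=0$ coexistence is possible if and only if $d\ge3$; (ii) for $\varrho\ne0$ it is impossible if $d=1,2$; (iii) for $\varrho<0$ it is possible if and only if $d\ge3$. None of them depends on $\gamma$.

For $\varrho>0$ one expects $\gamma$ to matter. Positively correlated noise makes $u$ and $v$ large at the same sites, which increases the overlap, which in turn increases the noise. Second moments see this feedback precisely: for $d\ge3$ the martingales $M,N$ are bounded in $L^2$ if and only if $\varrho\gamma G_d<2$ (Proposition~\ref{prop:L2}). For $\varrho\le0$ this holds for all $\gamma$, and for $\varrho>0$ it fails at a finite value of $\gamma$. It is natural to guess that coexistence itself is then lost at a finite value. The following conjecture is posed in \cite{DM}.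

\medskip
\noindent\textbf{Conjecture.} \emph{If $d\ge3$ and $\varrho\in(0,1]$, there is a critical constant $\gamma(\varrho,d)\in(0,\infty)$ such that coexistence for $\mathrm{SBM}_\gamma(\varrho)$ is possible if $\gamma<\gamma(\varrho,d)$ and impossible if $\gamma>\gamma(\varrho,d)$.}
\medskip

We disprove it. For $d\ge3$ put
\[
\varrho_d:=\sin\Big(\frac\pi2\,\frac{d-2}{d+2}\Big)=\cos\frac{2\pi}{d+2}\in(0,1);
\]
for example $\varrho_3=\sin18^\circ\approx0.309$ and $\varrho_4=\frac12$.

\begin{theorem}\label{thm:all}
Let $d\ge3$ and $-1\le\varrho<\varrho_d$. Then coexistence is possible for every $\gamma>0$. More precisely, for the initial data $u_0=v_0=p_L(\cdot)$,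
\[
\inf_{\gamma>0}P\big(M_\infty N_\infty\ge\tfrac14\big)\longrightarrow1\qquad\text{as }L\to\infty .
\]
Hence for $0<\varrho<\varrho_d$ no finite critical constant exists, and the conjecture is false for every $d\ge3$.
\end{theorem}

\begin{theorem}\label{thm:converse}
Let $d\ge3$.
\begin{itemize}
\item[(a)] If $0<\varrho\le1$ and $\gamma<2/(\varrho G_d)$, coexistence is possible.
\item[(b)] If $\varrho_d<\varrho\le1$, there is $\gamma_0(\varrho,d)<\infty$ such that coexistence is impossible for all $\gamma>\gamma_0(\varrho,d)$. For $\varrho=1$ one can take $\gamma_0=d$.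
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:one}
Let $d\ge3$. For $\varrho=1$ the conjecture is true, with $2/G_d\le\gamma(1,d)\le d$.
\end{theorem}

Thus for $\varrho\ne\varrho_d$ coexistence disappears at large $\gamma$ if and only if $\varrho>\varrho_d$. Two questions are not settled here: large $\gamma$ at the single value $\varrho=\varrho_d$, and, for $\varrho_d<\varrho<1$, whether the set of $\gamma$ with coexistence is an interval.

The number $\varrho_d$ comes from comparing two exponents. The first is local and belongs to the noise: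
\[
p(\varrho):=\frac{\pi}{\frac\pi2+\arcsin\varrho},\qquad p(-1):=\infty .
\]
For $p<p(\varrho)$, the $p$-th moments of the masses at a site are bounded by those of the heat flow, with a constant that does not depend on $\gamma$; for $p$ slightly larger than $p(\varrho)$, the noise makes a functional of degree $p$ grow at a rate proportional to $\gamma$. The second exponent is global and belongs to the walk: $\sum_kp_t(k)^p$ is of order $t^{-d(p-1)/2}$, which is integrable at infinity if and only if $p>1+\frac2d$. Since $p(\varrho)>1+\frac2d$ means $\frac\pi2+\arcsin\varrho<\frac{\pi d}{d+2}$, we have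
\begin{equation}\label{eq:compare}
p(\varrho)>1+\tfrac2d\iff\varrho<\varrho_d,\qquad\qquad p(\varrho)<1+\tfrac2d\iff\varrho>\varrho_d .
\end{equation}
Theorem~\ref{thm:all} uses an exponent $p$ with $1+\frac2d<p<p(\varrho)$, and Theorem~\ref{thm:converse}(b) uses one with $p(\varrho)<p\le1+\frac2d$. At $\varrho=\varrho_d$ neither exists. The second moment method corresponds to $p=2$, which exceeds $p(\varrho)$ for all $\varrho>0$; this is why it suggests a transition for every positive $\varrho$.

Section~\ref{sec:prelim} collects the tools, Section~\ref{sec:L2} treats second moments, Section~\ref{sec:wedge} explains $p(\varrho)$, and Sections~\ref{sec:all}, \ref{sec:large} and~\ref{sec:one} prove Theorems~\ref{thm:all}, \ref{thm:converse}(b) and~\ref{thm:one}.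

\section{Solutions, the heat kernel and backward martingales}\label{sec:prelim}

\subsection*{Solutions}
We work on a filtered probability space on which the $B^i(k)$ are $(\mathcal F_t)$-Brownian motions. A \emph{solution} is an adapted pair of nonnegative processes that satisfies \eqref{eq:sbm}, has continuous paths in $\ell^1\times\ell^1$, and satisfies
\begin{equation}\label{eq:class}
E\sup_{t\le T}(M_t+N_t)^2<\infty\qquad\text{for all }T<\infty .
\end{equation}
As usual, solutions with summable initial data have these properties \cite{DP,EF,BDE}. In Definition~\ref{def:coex} and in the theorems the initial data are deterministic. In the lemmas we allow an $\mathcal F_0$-measurable initial state, because then $(u_{t_0+t},v_{t_0+t})_{t\ge0}$ is again a solution, for the filtration $(\mathcal F_{t_0+t})_{t\ge0}$. Uniqueness is not used: every statement below holds for every solution with the given initial state.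

\subsection*{The heat kernel}
The kernel $p_t$ is the law at time $t$ of the walk started at $0$. It is symmetric and positive for $t>0$, and
\begin{equation}\label{eq:H1}
\sum_jp_t(j)^2=p_{2t}(0),\qquad p_t(k)\le p_t(0),\qquad p_t(0)\ge e^{-t}.
\end{equation}
The first identity is the semigroup property, the second follows from it by the Cauchy--Schwarz inequality applied to $p_t(k)=\sum_jp_{t/2}(j)p_{t/2}(k-j)$, and $e^{-t}$ is the probability of no jump. The local central limit theorem states that $t^{d/2}p_t(k)-(d/2\pi)^{d/2}e^{-d|k|^2/2t}\to0$ as $t\to\infty$, uniformly in $k$. Hence there are $c_*,C_*>0$ and $t_*\ge1$, depending only on $d$, with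
\begin{equation}\label{eq:H2}
p_t(0)\le C_*t^{-d/2}\quad(t>0),\qquad p_t(k)\ge c_*t^{-d/2}\quad(t\ge t_*,\ |k|\le2\sqrt t).
\end{equation}
For summable $g\ge0$ and $p>1$ we have $\|P_tg\|_\infty\le p_t(0)\|g\|_1$ and $\|P_tg\|_1=\|g\|_1$, so
\begin{equation}\label{eq:H3}
\sum_k\big(P_tg(k)\big)^p\le\|g\|_1^p\;p_t(0)^{p-1}.
\end{equation}

\subsection*{Martingales}
We use the following textbook facts. A nonnegative local martingale with integrable starting value is a supermartingale. For a martingale $X$ and $p>1$, Doob's inequality gives $E\sup_{s\le t}|X_s|^p\le(\frac p{p-1})^pE|X_t|^p$. For every $p>0$ there are $c_p,C_p>0$ such that every continuous local martingale satisfies the Burkholder--Davis--Gundy (BDG) inequalities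
\[
c_p\,E[X]_t^{p/2}\le E\sup_{s\le t}|X_s-X_0|^p\le C_p\,E[X]_t^{p/2},\qquad0\le t\le\infty .
\]
L\'evy's theorem states that $P(B\mid\mathcal F_n)\to1_B$ almost surely for $B$ in the $\sigma$-field generated by all $\mathcal F_n$.

We call $(X,Y)$ a \emph{$\varrho$-pair} if $X,Y\ge0$ are continuous local martingales with $[X]=[Y]$ and $[X,Y]=\varrho[X]$. For a $C^2$ function $f(u,v)$, It\^o's formula shows that the finite variation part of $f(X,Y)$ is $\int\frac12Df(X,Y)\,d[X]$, where
\[
D:=\partial_{uu}+\partial_{vv}+2\varrho\,\partial_{uv}.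
\]
The masses $u_t(k),v_t(k)$ at a site do not form a $\varrho$-pair, because of migration. The drift disappears if the solution is tested against the heat flow run backward from a fixed time.

\begin{lemma}\label{lem:S}
Let $(u,v)$ be a solution, $\varphi\ge0$ bounded and $T>0$. Then $U_s=\langle u_s,P_{T-s}\varphi\rangle$ and $V_s=\langle v_s,P_{T-s}\varphi\rangle$, $0\le s\le T$, are continuous $L^2$-martingales,
\begin{equation}\label{eq:S}
U_s=U_0+\sum_k\int_0^sP_{T-r}\varphi(k)\sqrt{\gamma u_r(k)v_r(k)}\,dB^1_r(k),
\end{equation}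
the same formula holds for $V$ with $B^2$, and $(U,V)$ is a $\varrho$-pair with
\[
d[U]_s=\gamma\sum_k\big(P_{T-s}\varphi(k)\big)^2u_s(k)v_s(k)\,ds .
\]
\end{lemma}

\begin{proof}
Let $\varphi_r=P_{T-r}\varphi$, so that $\partial_r\varphi_r=-\Delta\varphi_r$ and $\|\varphi_r\|_\infty\le\|\varphi\|_\infty$. By the product rule,
\[
u_s(k)\varphi_s(k)=u_0(k)\varphi_0(k)+\int_0^s(\varphi_r\Delta u_r-u_r\Delta\varphi_r)(k)\,dr+\int_0^s\varphi_r(k)\sqrt{\gamma u_r(k)v_r(k)}\,dB^1_r(k).
\]
Sum over $k$ in boxes increasing to $\mathbb{Z}^d$. Since $\sum_k\big(|\varphi_r\Delta u_r|+|u_r\Delta\varphi_r|\big)(k)\le4\|\varphi\|_\infty\sup_{r\le T}M_r<\infty$, the drift terms converge almost surely to $\int_0^s(\langle\varphi_r,\Delta u_r\rangle-\langle u_r,\Delta\varphi_r\rangle)\,dr$, which is $0$ because $\Delta$ is symmetric. The stochastic integrals for different $k$ are orthogonal, and the expected sum of their quadratic variations is at most $\gamma\|\varphi\|_\infty^2E\int_0^TM_rN_r\,dr<\infty$, by $\langle u,v\rangle\le MN$ and \eqref{eq:class}.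 By Doob's inequality their partial sums converge in $L^2$ uniformly in $s$, and the brackets converge in $L^1$. The same holds for $V$ and for $[U,V]$.
\end{proof}

We use two choices. For $\varphi=\mathbf 1$ the lemma gives that $(M,N)$ is a $\varrho$-pair with $d[M]_s=\gamma\langle u_s,v_s\rangle\,ds$. For $\varphi=\mathbf 1_{\{k\}}$ it gives the $\varrho$-pair $\big(P_{T-s}u_s(k),P_{T-s}v_s(k)\big)_{s\le T}$, which runs from the heat flow $\big(P_Tu_0(k),P_Tv_0(k)\big)$ at $s=0$ to the actual masses $\big(u_T(k),v_T(k)\big)$ at $s=T$.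

\section{Second moments and small $\gamma$}\label{sec:L2}

The following proposition contains Theorem~\ref{thm:converse}(a).

\begin{proposition}\label{prop:L2}
Let $d\ge3$ and let $u_0,v_0$ be deterministic, summable and nonzero. Then $M$ and $N$ are bounded in $L^2$ if and only if $\varrho\gamma G_d<2$. If $\varrho\ge0$ and $\varrho\gamma G_d<2$, then $E[M_\infty N_\infty]\ge M_0N_0>0$.
\end{proposition}

\begin{proof}
Let $a(t)=E\langle u_t,v_t\rangle$, which is locally bounded by \eqref{eq:class}, and $b(t)=\langle P_tu_0,P_tv_0\rangle=\langle u_0,P_{2t}v_0\rangle$. By \eqref{eq:H1}, $0<b(t)\le p_{2t}(0)M_0N_0$ for $t>0$, and $\int_0^\infty p_{2t}(0)\,dt=G_d/2$. Since $E[M]_T=E[N]_T=\gamma\int_0^Ta$, boundedness in $L^2$ is equivalent to $A:=\int_0^\infty a<\infty$. Lemma~\ref{lem:S} with $\varphi=\mathbf 1_{\{k\}}$ gives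
\[
E[u_t(k)v_t(k)]=P_tu_0(k)P_tv_0(k)+\varrho\gamma\int_0^t\sum_lp_{t-s}(k-l)^2E[u_s(l)v_s(l)]\,ds,
\]
and summing over $k$ with \eqref{eq:H1},
\begin{equation}\label{eq:renewal}
a(t)=b(t)+\varrho\gamma\int_0^tp_{2(t-s)}(0)\,a(s)\,ds .
\end{equation}
If $\varrho\le0$, then $a\le b$ and $A<\infty$. Let $\varrho>0$. Integrating \eqref{eq:renewal} over $[0,T]$ gives $\int_0^Ta\le\frac{G_d}2M_0N_0+\varrho\gamma\frac{G_d}2\int_0^Ta$. If $\varrho\gamma G_d<2$, this bounds the finite quantity $\int_0^Ta$ uniformly in $T$, so $A<\infty$. Conversely, if $A<\infty$, integrating \eqref{eq:renewal} over $[0,\infty)$ gives $A(1-\varrho\gamma G_d/2)=\int_0^\infty b>0$. Finally, when $A<\infty$ both martingales converge in $L^2$, so $E[M_\infty N_\infty]=M_0N_0+\varrho\gamma A$.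
\end{proof}

\section{Correlated martingales in the quadrant}\label{sec:wedge}

\subsection*{One site without migration}
To see where $p(\varrho)$ comes from, remove space and consider
\begin{equation}\label{eq:onesite}
du=\sqrt{\gamma uv}\,dB^1,\qquad dv=\sqrt{\gamma uv}\,dB^2,\qquad u_0=v_0=1 .
\end{equation}
The coefficients grow linearly, so all moments are finite at finite times, and $(u,v)$ is a $\varrho$-pair. Replacing $\gamma$ by another value only changes the time scale, so $\sup_tE\,u_t^p$ does not depend on $\gamma$. Three cases can be done by hand.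
\begin{itemize}
\item $\varrho=-1$. Then $u+v\equiv2$, and all moments are bounded.
\item $\varrho=0$. Then $E[u_tv_t]=1$, so $E\,u_t^2=1+\gamma t$, and the second moment is unbounded.
\item $\varrho=1$. Then $u_t=v_t=\exp(\sqrt\gamma B^1_t-\gamma t/2)$, so $E\,u_t^p=\exp(\gamma p(p-1)t/2)$, and every moment of order $p>1$ is unbounded.
\end{itemize}
This matches $p(-1)=\infty$, $p(0)=2$, $p(1)=1$. In general $\frac{d}{dt}E[u_tv_t]=\varrho\gamma E[u_tv_t]$, so for $\varrho>0$ second moments grow exponentially, and any bound that is uniform in $\gamma$ must involve an exponent below $2$.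

\subsection*{The wedge}
To bound moments of a $\varrho$-pair without knowing its clock $[X]$, we want a function $F$ with $DF=0$ that is comparable to $(u+v)^p$. A linear change of variables turns $D$ into the Laplacian. With
\[
s=u+v,\qquad w=u-v
\]
we have $\partial_u=\partial_s+\partial_w$ and $\partial_v=\partial_s-\partial_w$, so $D=2(1+\varrho)\partial_{ss}+2(1-\varrho)\partial_{ww}$. For $|\varrho|<1$ let
\[
z=\frac s{\sqrt{1+\varrho}}+i\,\frac w{\sqrt{1-\varrho}}=re^{i\theta}.
\]
Then $D=2\Delta_z$, where $\Delta_z$ is the Laplacian of the plane. The quadrant $\{|w|\le s\}$ becomes the wedge $|\theta|\le\alpha/2$ with $\tan^2\frac\alpha2=\frac{1+\varrho}{1-\varrho}$. Hence $\cos\alpha=-\varrho$, that is,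
\[
\alpha=\tfrac\pi2+\arcsin\varrho\in(0,\pi),\qquad p(\varrho)=\pi/\alpha .
\]
On the wedge, with $\ell:=\sqrt{2/(1-\varrho^2)}$,
\begin{equation}\label{eq:wedge}
\frac s{\sqrt2}\le r\le\ell s,\qquad uv=\frac{s^2-w^2}4=\frac{r^2}4\big[(1+\varrho)\cos^2\theta-(1-\varrho)\sin^2\theta\big]=\frac{r^2}4(\cos2\theta-\cos\alpha).
\end{equation}
The harmonic function $\operatorname{Re}z^p=r^p\cos p\theta$ on the half-plane $\operatorname{Re}z>0$ is positive on the wedge minus the origin if $p<\pi/\alpha$, vanishes on its two edges if $p=\pi/\alpha$, and is negative near the edges if $p$ is slightly larger than $\pi/\alpha$.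

\begin{lemma}\label{lem:moment}
Let $-1\le\varrho<1$ and $1<p<p(\varrho)$. There is $C_{p,\varrho}<\infty$ such that every $\varrho$-pair $(X,Y)$ on $[0,t]$ started at constants $x,y$ satisfies
\[
E\sup_{s\le t}X_s^p\le C_{p,\varrho}\,(x+y)^p .
\]
\end{lemma}

\begin{proof}
If $\varrho=-1$, then $[X+Y]=0$, so $X\le X+Y\equiv x+y$. Let $|\varrho|<1$, let $Z$ be the $z$-coordinate of $(X,Y)$ and $F=\operatorname{Re}z^p$. On the wedge $\cos(p\alpha/2)\,r^p\le F\le r^p$, and $\cos(p\alpha/2)>0$ because $p<\pi/\alpha$. Since $F$ is not smooth at the origin, we shift. For $\varepsilon>0$ the process $Z+\varepsilon$ stays in the wedge, which is a convex cone containing the positive real axis, and has real part at least $\varepsilon$. As $DF=0$, the process $F(Z+\varepsilon)$ is a nonnegative local martingale, hence a supermartingale, and $EF(Z_\tau+\varepsilon)\le|Z_0+\varepsilon|^p$ for every stopping time $\tau\le t$. Fatou's lemma and \eqref{eq:wedge} give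
\[
EX_\tau^p\le2^{p/2}E|Z_\tau|^p\le\frac{2^{p/2}\ell^p}{\cos(p\alpha/2)}(x+y)^p .
\]
Apply Doob's inequality to $X$ stopped at $\tau_n=t\wedge\inf\{s:X_s\ge n\}$ and let $n\to\infty$ by monotone convergence.
\end{proof}

\section{Coexistence for every $\gamma$ when $\varrho<\varrho_d$}\label{sec:all}

We want to show that $[M]_\infty$ is small with high probability, uniformly in $\gamma$. Lemma~\ref{lem:moment} applied to $(M,N)$ itself gives only a bound of order one: it holds equally in $d=1,2$, and it cannot see that the populations thin out. We therefore cut $[M]_\infty$ into contributions of single sites and unit time intervals and control each by its own $\varrho$-pair, whose starting point is the heat flow. Let $f=u_0+v_0$ be deterministic and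
\[
Q_{n,k}:=\gamma\int_n^{n+1}u_s(k)v_s(k)\,ds,\qquad[M]_\infty=[N]_\infty=\sum_{n\ge0}\sum_kQ_{n,k}.
\]
For fixed $n,k$ let $X_s=P_{n+1-s}u_s(k)$ and $Y_s=P_{n+1-s}v_s(k)$, $0\le s\le n+1$. By Lemma~\ref{lem:S} this is a $\varrho$-pair with $X_0+Y_0=P_{n+1}f(k)$. Keeping only the site $k$ and the times $s\in[n,n+1]$, where $p_{n+1-s}(0)\ge e^{-1}$, we get
\begin{equation}\label{eq:Q}
[X]_{n+1}=\gamma\int_0^{n+1}\sum_jp_{n+1-s}(k-j)^2u_s(j)v_s(j)\,ds\ \ge\ e^{-2}Q_{n,k}.
\end{equation}
The factor $\gamma$ is now inside the bracket of a martingale whose size is limited by its starting point.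

\subsection*{The case $\varrho=-1$}
Here $X+Y$ is constant, so $0\le X\le P_{n+1}f(k)$ and $E[X]_{n+1}=E(X_{n+1}-X_0)^2\le(P_{n+1}f(k))^2$. For $u_0=v_0=p_L$ we have $P_{n+1}f=2p_{L+n+1}$, and \eqref{eq:Q} and \eqref{eq:H1} give
\[
E[M]_\infty\le e^2\sum_{n\ge0}\sum_k\big(P_{n+1}f(k)\big)^2=4e^2\sum_{n\ge1}p_{2(L+n)}(0).
\]
For $d\ge3$ the right side tends to $0$ as $L\to\infty$, and it does not contain $\gamma$. So $M_\infty$ and $N_\infty$ are both close to $1$ in $L^2$.

For $\varrho\ge0$ the exponent $2$ is not available in Lemma~\ref{lem:moment}, and we must use $p<p(\varrho)\le2$. Expectations of $Q_{n,k}$ are then replaced by expectations of $Q_{n,k}^{p/2}$, which are added up by subadditivity. The price is that the sums $\sum_kp_t(k)^p$ decay more slowly.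

\begin{proof}[Proof of Theorem~\ref{thm:all}]
Since $d\ge3$ we have $1+\frac2d<2$, and since $\varrho<\varrho_d$ we have $1+\frac2d<p(\varrho)$ by \eqref{eq:compare}. Fix $p$ with $1+\frac2d<p<p(\varrho)$ and $p\le2$. The constants $C$ below depend only on $p,\varrho,d$, not on $\gamma$ or on the solution.

\emph{Local estimate.} By \eqref{eq:Q}, the lower BDG inequality, the bound $|X_s-X_0|\le\sup_rX_r$ for $X\ge0$, and Lemma~\ref{lem:moment},
\[
E\,Q_{n,k}^{p/2}\le e^pE[X]_{n+1}^{p/2}\le C\,E\sup_{s\le n+1}X_s^p\le C\big(P_{n+1}f(k)\big)^p .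
\]

\emph{Global estimate.} Since $p/2\le1$, we have $[M]_\infty^{p/2}\le\sum_{n,k}Q_{n,k}^{p/2}$. The upper BDG inequality, applied to $M$ and to $N$, gives
\begin{equation}\label{eq:global}
E\sup_t|M_t-M_0|^p+E\sup_t|N_t-N_0|^p\le C\sum_{n\ge0}\sum_k\big(P_{n+1}f(k)\big)^p .
\end{equation}

\emph{Initial state.} Let $u_0=v_0=p_L$, so that $M_0=N_0=1$ and $P_{n+1}f=2p_{L+n+1}$. By \eqref{eq:H3} with $g=\mathbf 1_{\{0\}}$ and \eqref{eq:H2}, $\sum_kp_t(k)^p\le Ct^{-d(p-1)/2}$. Therefore, by Markov's inequality,
\[
P\big(M_\infty<\tfrac12\big)+P\big(N_\infty<\tfrac12\big)\le2^p\big(E|M_\infty-1|^p+E|N_\infty-1|^p\big)\le C\sum_{n\ge1}(L+n)^{-d(p-1)/2}.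
\]
The series converges because $d(p-1)/2>1$, and it tends to $0$ as $L\to\infty$. The bound is uniform in $\gamma$, and $M_\infty N_\infty\ge\frac14$ when both limits are at least $\frac12$. Since $\varrho_d>0$, the range $0<\varrho<\varrho_d$ is nonempty for every $d\ge3$.
\end{proof}

\begin{remark}\label{rem:hyp}
Each condition on $p$ is used once: $p<p(\varrho)$ in the local estimate, $p\le2$ in the global estimate, $p>1+\frac2d$ in the final sum. For $d\le2$ the last two are incompatible, as they must be by the known results (i) and (ii). By \eqref{eq:H3} the right side of \eqref{eq:global} is finite for every summable $f$, so $M$ and $N$ are always bounded in $L^p$ and $EM_\infty=M_0$, $EN_\infty=N_0$. This alone does not exclude that $M_\infty$ and $N_\infty$ are positive on disjoint events. Spreading out the initial state makes the right side small, which does.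
\end{remark}

\section{No coexistence for large $\gamma$ when $\varrho>\varrho_d$}\label{sec:large}

Throughout this section $d\ge3$ and $\varrho_d<\varrho\le1$, so that $p(\varrho)<1+\frac2d<2$.

\subsection*{The idea}
If both types survive, then from some time on $M$ and $N$ hardly move and stay away from $0$. We show that, from any state with both masses of order one, the masses move by a fixed amount with probability bounded below. Take first $\varrho=1$ and $u_0=v_0$, so that $u=v=:\xi$ and $d\xi=\Delta\xi\,dt+\sqrt\gamma\,\xi\,dB$, and let $S_t=\sum_k\xi_t(k)^p$ with $p=1+\frac2d$. Suppose, for the sake of the sketch, that the total mass were bounded by a constant $K$ forever. Two estimates then collide.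
\begin{itemize}
\item Since $\Delta\xi(k)\ge-\xi(k)$, the drift of $\xi(k)^p$ is at least $\big(\frac\gamma2p(p-1)-p\big)\xi(k)^p=:\lambda\,\xi(k)^p$, and $\lambda>0$ when $\gamma>2/(p-1)=d$. As $S\le K^p$, this gives $\lambda E\int_0^\infty S_t\,dt\le K^p$.
\item Since $E\xi_t(k)=P_t\xi_0(k)$, Jensen's inequality gives $ES_t\ge\sum_k(P_t\xi_0(k))^p$, which is of order $t^{-d(p-1)/2}=t^{-1}$ and is not integrable.
\end{itemize}
The proof replaces the assumption of bounded mass by stopping, and it replaces $\xi^p$ by a function $h(u,v)$ of both types.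

\subsection*{A test function}
We list what $h$ must do. To bound the loss by migration, $h$ should be monotone and homogeneous of degree $p$. To replace Jensen's inequality along a $\varrho$-pair, we need $Dh\ge0$. To produce growth at a rate proportional to $\gamma$, we need $uv\,Dh\ge c_0h$. The last inequality forces $h$ to vanish on the axes. It also makes $Eh(u_t,v_t)$ grow exponentially in the model \eqref{eq:onesite}, which by Lemma~\ref{lem:moment} requires $p\ge p(\varrho)$. For $p$ slightly above $p(\varrho)$, the function $\operatorname{Re}z^p$ is negative near the edges of the wedge; adding the multiple of $|z|^p$ that lifts it to zero on the edges makes it nonnegative and strictly subharmonic at once.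

\begin{lemma}\label{lem:h}
There are $p\in(1,1+\frac2d]$, constants $c_0,C_0>0$ and a continuous function $h:[0,\infty)^2\to[0,\infty)$, homogeneous of degree $p$, with $h(1,1)>0$, such that away from the origin $h$ is $C^1$, $Dh$ is continuous, and
\begin{equation}\label{eq:h}
\partial_uh\ge0,\qquad\partial_vh\ge0,\qquad0\le Dh\le C_0(u+v)^{p-2},\qquad uv\,Dh\ge c_0h .
\end{equation}
If $\varrho<1$, then $h$ is $C^\infty$ away from the origin. If $\varrho=1$, then $h=s^p-|w|^p$ with $p=1+\frac2d$, $D=4\partial_{ss}$ and $c_0=p(p-1)$.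
\end{lemma}

\begin{proof}
\emph{The case $\varrho=1$.} As $|w|\le s$, we have $h\ge0$ and $\partial_uh,\partial_vh=p\,(s^{p-1}\mp|w|^{p-1}\operatorname{sgn}w)\ge0$. Moreover $h(1,1)=2^p$ and $Dh=4p(p-1)s^{p-2}$. Since $p\le2$ and $|w|\le s$, we have $w^2s^{p-2}\le|w|^p$, so
\[
uv\,Dh=p(p-1)(s^2-w^2)s^{p-2}\ge p(p-1)(s^p-|w|^p).
\]

\emph{The case $\varrho<1$.} Since $0<\varrho<1$, we have $\alpha\in(\frac\pi2,\pi)$ and $p_0:=p(\varrho)\in(1,1+\frac2d)$. For $p\in(p_0,1+\frac2d]$ put $\beta=p\alpha/2\in(\frac\pi2,\pi)$ and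
\[
h=\operatorname{Re}z^p-\cos\beta\,|z|^p=r^p(\cos p\theta-\cos\beta).
\]
It is smooth on $\operatorname{Re}z>0$. On the wedge $|p\theta|\le\beta<\pi$, so $h\ge0$, and $h>0$ on the diagonal $\theta=0$. Since $\Delta_z\operatorname{Re}z^p=0$ and $\Delta_zr^p=p^2r^{p-2}$, we get $Dh=2p^2|\cos\beta|\,r^{p-2}>0$, and $Dh\le C_0s^{p-2}$ because $r\ge s/\sqrt2$ and $p<2$. By \eqref{eq:wedge} and the formula $\cos a-\cos b=2\sin\frac{b+a}2\sin\frac{b-a}2$, in the interior of the wedge
\[
\frac{uv\,Dh}h=\frac{p^2|\cos\beta|}2\;\frac{\cos2\theta-\cos\alpha}{\cos p\theta-\cos\beta}=\frac{p^2|\cos\beta|}2\;g\big(\tfrac\alpha2+\theta\big)\,g\big(\tfrac\alpha2-\theta\big),\qquad g(x):=\frac{\sin x}{\sin(px/2)}.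
\]
On $(0,\alpha]$ the function $g$ is continuous and positive, because $\alpha<\pi$ and $p\alpha/2<\pi$, and $g(x)\to2/p$ as $x\to0$. So $g\ge g_*>0$, and the last inequality in \eqref{eq:h} holds with $c_0=\frac12p^2|\cos\beta|g_*^2$. On the edges both sides vanish.

Monotonicity is the only property that needs $p$ close to $p_0$. We have $\partial_uz=\frac1{\sqrt{1+\varrho}}+\frac i{\sqrt{1-\varrho}}=\ell e^{i\alpha/2}$. Let $\eta=\frac\alpha2-\theta\in[0,\alpha]$ and $\kappa=p-1\in(0,1)$. Then $\partial_u\operatorname{Re}z^p=p\ell r^{p-1}\cos(\kappa\theta+\frac\alpha2)=p\ell r^{p-1}\cos(\beta-\kappa\eta)$ and $\partial_ur=\operatorname{Re}(e^{-i\theta}\partial_uz)=\ell\cos\eta$, so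
\[
\partial_uh=p\ell r^{p-1}\big[\cos(\beta-\kappa\eta)-\cos\beta\cos\eta\big]=p\ell r^{p-1}\big[\sin\beta\,\sin\kappa\eta-|\cos\beta|\,(\cos\kappa\eta-\cos\eta)\big].
\]
As $p\downarrow p_0$ we have $\kappa\alpha\to\pi-\alpha<\frac\pi2$ (here $\varrho>0$ is used), $\kappa\to p_0-1>0$ (here $\varrho<1$ is used), $\sin\beta\to1$ and $\cos\beta\to0$. For $p$ close to $p_0$ we thus have $\kappa\eta\le\frac\pi2$ and $\sin\kappa\eta\ge\frac2\pi\kappa\eta$. Also $\cos\kappa\eta-\cos\eta\le1-\cos\eta\le\eta^2/2\le\alpha\eta/2$. The bracket is therefore at least $\eta\big(\frac{2\kappa}\pi\sin\beta-\frac\alpha2|\cos\beta|\big)$, which is nonnegative for $p$ close enough to $p_0$. Exchanging $u$ and $v$ maps $\theta$ to $-\theta$ and leaves $h$ unchanged, so $\partial_vh\ge0$ as well.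
\end{proof}

Fix $p$, $h$, $c_0$ as in the lemma and set
\[
\gamma_0:=2p/c_0,\qquad C_h:=\max_{u+v=1}h(u,v),
\]
so that $h\le C_h(u+v)^p$. For $\varrho=1$ we get $\gamma_0=2/(p-1)=d$. From now on $\gamma>\gamma_0$ and $\lambda:=\frac12\gamma c_0-p>0$.

As $h$ is not $C^2$ everywhere, we record the form of It\^o's formula that we use. For $\varepsilon>0$ and a function $\psi$ write $\psi^\varepsilon(u,v)=\psi(u+\varepsilon,v+\varepsilon)$. If $X,Y\ge0$ are continuous semimartingales with $[X]=[Y]$ and $[X,Y]=\varrho[X]$, then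
\begin{equation}\label{eq:ito}
dh^\varepsilon(X,Y)=(\partial_uh)^\varepsilon(X,Y)\,dX+(\partial_vh)^\varepsilon(X,Y)\,dY+\tfrac12(Dh)^\varepsilon(X,Y)\,d[X].
\end{equation}
For $\varrho<1$ this is It\^o's formula. For $\varrho=1$ we have $h^\varepsilon(X,Y)=(X+Y+2\varepsilon)^p-|X-Y|^p$. It\^o's formula applies to the first term, with $[X+Y]=4[X]$. In the second, $[X-Y]=0$, so $X-Y$ is continuous of finite variation and the chain rule applies to the $C^1$ function $|w|^p$.

\subsection*{The total masses keep moving}

\begin{lemma}\label{lem:fluct}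
Let $m\in(0,1)$. There is $\delta>0$ such that every solution with $\mathcal F_0$-measurable initial state satisfies
\[
P(\sigma<\infty\mid\mathcal F_0)\ge\delta\quad\text{a.s.\ on }\mathcal G=\{m\le M_0\le1/m,\ m\le N_0\le1/m\},
\]
where $\sigma:=\inf\{t:|M_t-M_0|+|N_t-N_0|\ge1\}$.
\end{lemma}

\begin{proof}
Write $E_0=E[\,\cdot\mid\mathcal F_0]$. All statements are made on $\mathcal G\in\mathcal F_0$; formally, every process is multiplied by $1_{\mathcal G}$. For $t\le\sigma$ we have $M_t,N_t\le K:=1+1/m$, hence $u_t(k),v_t(k)\le K$. Since $\sum_ka_k^p\le(\sum_ka_k)^p$ for $a_k\ge0$,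
\[
S_t:=\sum_kh(u_t(k),v_t(k))\le C_h(2K)^p=:H\qquad(t\le\sigma).
\]

\emph{Step 1: $E_0\int_0^\sigma S_t\,dt\le H/\lambda$.} Fix $k$, $\varepsilon>0$, $T<\infty$, and apply \eqref{eq:ito} to $(u(k),v(k))$ up to $T\wedge\sigma$. The stochastic integrands are bounded, so the martingale part has conditional mean zero. We have $\Delta u(k)\ge-u(k)\ge-(u(k)+\varepsilon)$ and the same for $v$. By monotonicity of $h$ and Euler's identity $u\,\partial_uh+v\,\partial_vh=ph$, taken at the point $(u+\varepsilon,v+\varepsilon)$, the drift satisfies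
\[
\Delta u\,(\partial_uh)^\varepsilon+\Delta v\,(\partial_vh)^\varepsilon+\tfrac\gamma2uv\,(Dh)^\varepsilon\ \ge\ -p\,h^\varepsilon+\tfrac\gamma2uv\,(Dh)^\varepsilon .
\]
Let $\varepsilon\to0$. The right side is bounded uniformly in $\varepsilon\le1$ up to time $\sigma$, because $uv(Dh)^\varepsilon\le C_0uv(u+v+2\varepsilon)^{p-2}\le C_0(u+v)^p$. It converges pointwise to $-ph+\frac\gamma2uv\,Dh\ge\lambda h$, with $uv\,Dh:=0$ at the origin. By bounded convergence,
\[
E_0h\big(u_{T\wedge\sigma}(k),v_{T\wedge\sigma}(k)\big)\ge\lambda E_0\int_0^{T\wedge\sigma}h(u_t(k),v_t(k))\,dt .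
\]
Sum over $k$, bound the left side by $H$, and let $T\to\infty$.

\emph{Step 2: comparison with the heat flow.} Fix $r>0$ and $k$, and consider the $\varrho$-pair $X_s=P_{r-s}u_s(k)\le M_s$, $Y_s=P_{r-s}v_s(k)\le N_s$, $s\le r$. By \eqref{eq:ito} and $Dh\ge0$, the process $h^\varepsilon(X,Y)$ stopped at $\sigma$ is a local martingale plus an increasing process, and it is bounded, so it is a submartingale. Compare the times $0$ and $r\wedge\sigma$ and let $\varepsilon\to0$:
\[
h\big(P_ru_0(k),P_rv_0(k)\big)\le E_0\big[1_{\{\sigma\ge r\}}h(u_r(k),v_r(k))\big]+E_0\big[1_{\{\sigma<r\}}h\big(P_{r-\sigma}u_\sigma(k),P_{r-\sigma}v_\sigma(k)\big)\big].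
\]
The last term is the cost of stopping. On $\{\sigma<r\}$, \eqref{eq:H3} with $g=u_\sigma+v_\sigma$, $\|g\|_1\le2K$, bounds the sum over $k$ of its integrand by $H\,p_{r-\sigma}(0)^{p-1}$. Sum over $k$, integrate over $r\in[0,R]$, and use Step~1. With $J_R:=\int_0^Rp_t(0)^{p-1}\,dt$,
\begin{equation}\label{eq:IR}
I_R:=\int_0^R\sum_kh\big(P_ru_0(k),P_rv_0(k)\big)\,dr\ \le\ \frac H\lambda+H\,J_R\,P(\sigma<\infty\mid\mathcal F_0).
\end{equation}

\emph{Step 3: $I_R$ is of the order of $J_R$, which diverges.} By \eqref{eq:H2}, $p_t(0)^{p-1}\ge(c_*t^{-d/2})^{p-1}$ for $t\ge t_*$, and $d(p-1)/2\le1$, so $J_R\to\infty$. Choose $r_0\ge t_*$, depending on the initial state, such that $u_0$ and $v_0$ each have mass at least $m/2$ on $\{|j|\le\sqrt{r_0}\}$. For $r\ge r_0$ and $|k|\le\sqrt r$, \eqref{eq:H2} gives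
\[
P_ru_0(k)\ge c_*r^{-d/2}\sum_{|j|\le\sqrt r}u_0(j)\ge\tfrac12c_*m\,r^{-d/2},
\]
and the same for $v_0$. There are at least $c'r^{d/2}$ such sites $k$, with $c'=c'(d)>0$. By monotonicity and homogeneity of $h$ and the upper bound in \eqref{eq:H2},
\[
\sum_kh\big(P_ru_0(k),P_rv_0(k)\big)\ge c'h(1,1)\big(\tfrac12c_*m\big)^pr^{-d(p-1)/2}\ge c''p_r(0)^{p-1}\qquad(r\ge r_0),
\]
where $c''=c'h(1,1)(\frac12c_*m)^pC_*^{1-p}>0$ does not depend on the solution. Hence $I_R\ge c''(J_R-J_{r_0})$. Divide \eqref{eq:IR} by $J_R$ and let $R\to\infty$. The terms $H/\lambda$ and $J_{r_0}$ drop out, and $P(\sigma<\infty\mid\mathcal F_0)\ge\delta:=c''/H$.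
\end{proof}

The hypothesis $\gamma>\gamma_0$ enters only through Step~1, and $p\le1+\frac2d$ only through $J_R\to\infty$. The divergence is what makes $\delta$ uniform: it removes $r_0$, which is large when the initial state is spread out. For $p>1+\frac2d$ both sides of \eqref{eq:IR} stay bounded, and the inequality says nothing about such states.

\begin{proof}[Proof of Theorem~\ref{thm:converse}(b)]
Let $\gamma>\gamma_0$ and suppose that $P(M_\infty N_\infty>0)>0$ for some solution. Then for some $m\in(0,\frac12)$ the event $\mathcal E=\{2m\le M_\infty,N_\infty\le\frac1{2m}\}$ has positive probability. Let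
\[
A_n=\Big\{\sup_{s,t\ge n}\big(|M_s-M_t|+|N_s-N_t|\big)\ge1\Big\}.
\]
These events decrease, and $P(\bigcap_nA_n)=0$ because $M$ and $N$ converge. For $n\ge l$ we have $P(A_n\mid\mathcal F_n)\le P(A_l\mid\mathcal F_n)$, which tends to $1_{A_l}$ as $n\to\infty$ by L\'evy's theorem. So $\limsup_nP(A_n\mid\mathcal F_n)\le\inf_l1_{A_l}=0$ almost surely. On the other hand, Lemma~\ref{lem:fluct} applied to the solution after time $n$ gives $P(A_n\mid\mathcal F_n)\ge\delta$ on $\{m\le M_n,N_n\le1/m\}$, and on $\mathcal E$ this event occurs for all large $n$. This contradicts $P(\mathcal E)>0$.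
\end{proof}

\section{The sharp threshold for $\varrho=1$}\label{sec:one}

Let $\varrho=1$ and $d\ge3$. Theorem~\ref{thm:converse} gives coexistence for $\gamma<2/G_d$ and none for $\gamma>d$. What is missing is monotonicity in $\gamma$. Now $[B^1(k)-B^2(k)]=0$, so $B^1=B^2=:B$, and \eqref{eq:S} for $u$ and for $v$ gives
\[
w_t:=u_t-v_t=P_tw_0 .
\]
If $u_0=v_0$, then $u=v=:\xi$ solves the linear equation
\begin{equation}\label{eq:pam}
d\xi_t(k)=\Delta\xi_t(k)\,dt+\sqrt\gamma\,\xi_t(k)\,dB_t(k),\qquad k\in\mathbb{Z}^d .
\end{equation}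
For each $\gamma>0$ fix a solution $\xi^\gamma$ with $\xi^\gamma_0=\delta_0:=\mathbf 1_{\{0\}}$, and put
\[
\psi_\gamma(c,T):=E\big[1-e^{-c\langle\xi^\gamma_T,\mathbf 1\rangle}\big],\qquad c\ge0 .
\]
Then $\psi_\gamma(c,T)\le c$, since $1-e^{-x}\le x$ and $E\langle\xi^\gamma_T,\mathbf 1\rangle=1$. Call $\gamma$ \emph{strong} if $\langle\xi^\gamma_t,\mathbf 1\rangle\to0$ almost surely. As the total mass converges almost surely, bounded convergence shows that $\gamma$ is strong if $\psi_\gamma(1,T)\to0$ as $T\to\infty$, and that $\psi_\gamma(c,T)\to0$ for every $c$ if $\gamma$ is strong.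

We must show that strong values form an upper interval and that a strong $\gamma$ excludes coexistence for all initial data, not only for $u_0=v_0=\delta_0$. Both follow from one principle: more noise makes $E[1-e^{-\langle y_T,\mathbf 1\rangle}]$ smaller. For one site without migration this is Jensen's inequality: if $\gamma'\le\gamma$, then $\exp(\sqrt\gamma B_T-\gamma T/2)$ has the law of $\exp(\sqrt{\gamma'}B_T-\gamma'T/2)$ times an independent factor of mean one, and $x\mapsto1-e^{-x}$ is concave. On the lattice we use self-duality. If $y$ solves \eqref{eq:pam} and $\zeta$ is fixed, the drift of $e^{-\langle y,\zeta\rangle}$ is $\big(-\langle\Delta y,\zeta\rangle+\frac\gamma2\sum_ky(k)^2\zeta(k)^2\big)e^{-\langle y,\zeta\rangle}$, which is symmetric in $y$ and $\zeta$. So the evolution can be moved from $y$ to $\zeta$, and extra noise in $y$ leaves a remainder of a fixed sign. The dual process should start from $\mathbf 1$, which is not summable, so we run it in a finite box.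

The interpolation rests on the following fact \cite[Lemma 4.4.10]{EK}. Let $\phi(s,t)$ on $[0,\infty)^2$ be absolutely continuous in each variable when the other is fixed, with partial derivatives $\phi_1,\phi_2$ integrable on $[0,T]^2$ for every $T$. Then for almost every $T$,
\begin{equation}\label{eq:EK}
\phi(T,0)-\phi(0,T)=\int_0^T(\phi_1-\phi_2)(s,T-s)\,ds .
\end{equation}
Indeed, by Fubini's theorem both sides have the same integral over $T\in[0,T']$ for every $T'$.

\begin{lemma}\label{lem:comp}
Let $\gamma'>0$. Let $y\ge0$ be adapted with continuous paths in $\ell^1$ and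
\[
dy_t(k)=\big(\Delta y_t(k)+\kappa_t(k)\big)\,dt+\sqrt{a_t(k)}\,dB_t(k),\qquad k\in\mathbb{Z}^d,
\]
where the $B(k)$ are independent $(\mathcal F_t)$-Brownian motions, $\kappa\ge0$ is deterministic and $a_t(k)\ge\gamma'y_t(k)^2$. Assume that $\int_0^T\langle\kappa_t,\mathbf 1\rangle\,dt$, $E\sup_{t\le T}\langle y_t,\mathbf 1\rangle^2$ and $E\int_0^T\langle a_t,\mathbf 1\rangle\,dt$ are finite for all $T$. Then for every $T\ge0$,
\[
E\big[1-e^{-\langle y_T,\mathbf 1\rangle}\big]\le\sum_jE\,\psi_{\gamma'}\big(y_0(j),T\big)+\int_0^T\langle\kappa_t,\mathbf 1\rangle\,dt .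
\]
\end{lemma}

\begin{proof}
\emph{The dual process.} Let $\Lambda$ be a finite box and $\partial\Lambda$ the set of sites outside $\Lambda$ with a neighbor in $\Lambda$. Let $\zeta$, independent of everything else, solve $d\zeta(k)=\Delta\zeta(k)\,dt+\sqrt{\gamma'}\,\zeta(k)\,dB'(k)$ for $k\in\Lambda$, with $\zeta=0$ off $\Lambda$ and $\zeta_0=\mathbf 1_\Lambda$. This is a finite linear system, so all its moments are bounded on $[0,T]$. It is nonnegative: the quotients $\zeta_t(k)/\exp(\sqrt{\gamma'}B'_t(k)-\gamma't/2-t)$ solve a linear ordinary differential equation with nonnegative coefficients and nonnegative initial values. The mean $E\zeta_t(k)$ solves the heat equation on $\Lambda$ with zero exterior values and initial value $1$, so it is the probability that the walk from $k$ stays in $\Lambda$ up to time $t$, and $E\zeta_t(k)\le1$.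

\emph{The interpolation.} Let $\phi(s,t)=E\,\Theta$ with $\Theta=e^{-\langle y_s,\zeta_t\rangle}\in(0,1]$. Apply It\^o's formula in $s$ conditionally on $\zeta_t$, and in $t$ conditionally on $y_s$. The stochastic integrals are $L^2$-martingales, by $E\int_0^Ta_s(k)\,ds<\infty$ and by the moments of $\zeta$, and we obtain
\[
\phi_1=E\Big[\Big(-\langle\Delta y_s+\kappa_s,\zeta_t\rangle+\tfrac12\sum_\Lambda a_s\zeta_t^2\Big)\Theta\Big],\qquad\phi_2=E\Big[\Big(-\sum_\Lambda y_s\Delta\zeta_t+\tfrac{\gamma'}2\sum_\Lambda y_s^2\zeta_t^2\Big)\Theta\Big].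
\]
By independence and the moment assumptions both are integrable on $[0,T]^2$. By symmetry of $\Delta$, $\langle\Delta y,\zeta\rangle=\sum_\Lambda y\Delta\zeta+R$ with $R=\sum_{k\in\partial\Lambda}y(k)\Delta\zeta(k)$. For $k\in\partial\Lambda$ we have $\zeta(k)=0$, so $\Delta\zeta(k)$ is the average of $\zeta$ over the neighbors of $k$; it is nonnegative with mean at most $1$. Thus
\[
\phi_1-\phi_2=E\Big[\Big(-R-\langle\kappa_s,\zeta_t\rangle+\tfrac12\sum_\Lambda(a_s-\gamma'y_s^2)\zeta_t^2\Big)\Theta\Big],\qquad R\ge0,\qquad ER\le b_\Lambda(s):=\sum_{k\in\partial\Lambda}Ey_s(k).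
\]
With \eqref{eq:EK} this yields, for almost every $T$,
\begin{align}
E\big[1-e^{-\langle y_T,\mathbf 1_\Lambda\rangle}\big]&\le E\big[1-e^{-\langle y_0,\zeta_T\rangle}\big]+\int_0^T\langle\kappa_s,\mathbf 1\rangle\,ds+\int_0^Tb_\Lambda(s)\,ds,\label{eq:A}\\
E\big[1-e^{-\langle y_T,\mathbf 1_\Lambda\rangle}\big]&\ge E\big[1-e^{-\langle y_0,\zeta_T\rangle}\big]\qquad\text{if }\kappa=0\text{ and }a=\gamma'y^2.\label{eq:B}
\end{align}
All terms are continuous in $T$, so both inequalities hold for every $T$.

\emph{Conclusion.} For $c\ge0$ and $j\in\Lambda$ the process $c\,\xi^{\gamma'}(\cdot-j)$ starts from $c\mathbf 1_{\{j\}}$ and satisfies the hypotheses with $\kappa=0$ and $a=\gamma'y^2$. So \eqref{eq:B} gives $E[1-e^{-c\zeta_T(j)}]\le\psi_{\gamma'}(c,T)$. Since $1-e^{-\sum_jx_j}\le\sum_j(1-e^{-x_j})$ for $x_j\ge0$, and $y_0$ is independent of $\zeta$,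
\[
E\big[1-e^{-\langle y_0,\zeta_T\rangle}\big]\le\sum_{j\in\Lambda}E\,\psi_{\gamma'}\big(y_0(j),T\big).
\]
Insert this in \eqref{eq:A} for the boxes $\Lambda_n=[-n,n]^d\cap\mathbb{Z}^d$. The sets $\partial\Lambda_n$ are disjoint, so $\sum_n\int_0^Tb_{\Lambda_n}\le\int_0^TE\langle y_s,\mathbf 1\rangle\,ds<\infty$ and the boundary term tends to $0$. The left side of \eqref{eq:A} increases to $E[1-e^{-\langle y_T,\mathbf 1\rangle}]$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:one}]
\emph{Monotonicity.} Let $\gamma'\le\gamma$ and let $y$ be any solution of \eqref{eq:pam} with parameter $\gamma$ and $y_0=\delta_0$. Lemma~\ref{lem:comp} with $\kappa=0$ and $a=\gamma y^2\ge\gamma'y^2$ gives $E[1-e^{-\langle y_T,\mathbf 1\rangle}]\le\psi_{\gamma'}(1,T)$. For $\gamma'=\gamma$ this shows that being strong does not depend on the choice of $\xi^\gamma$. For $\gamma'<\gamma$ it shows that $\gamma$ is strong if $\gamma'$ is.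

\emph{If $\gamma$ is not strong, coexistence is possible.} Take $u_0=v_0=\delta_0$; then $M_\infty=N_\infty>0$ with positive probability.

\emph{If $\gamma$ is strong, coexistence is impossible.} Let $u_0,v_0$ be deterministic and summable. We need a single process that measures the smaller type and fits Lemma~\ref{lem:comp}. Take
\[
y_t=u_t\wedge v_t=\tfrac12\big(u_t+v_t-|w_t|\big).
\]
The deterministic function $t\mapsto w_t(k)$ is $C^1$ with derivative $\Delta w_t(k)$, so $|w_t(k)|$ is locally Lipschitz with derivative $\operatorname{sgn}(w_t(k))\Delta w_t(k)$ for almost every $t$, where $\operatorname{sgn}0=0$. Therefore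
\[
dy=(\Delta y+\kappa_t)\,dt+\sqrt{\gamma uv}\,dB,\qquad\kappa_t=\tfrac12\big(\Delta|w_t|-\operatorname{sgn}(w_t)\Delta w_t\big).
\]
Here $\kappa$ is deterministic, and $\kappa_t(k)=\frac1{4d}\sum_{j:|j-k|=1}\big(|w_t(j)|-\operatorname{sgn}(w_t(k))\,w_t(j)\big)\ge0$. Also $uv=y(y+|w|)\ge y^2$, and the moment assumptions follow from \eqref{eq:class}. The source $\kappa$ is the mass that enters the overlap when an excess of one type migrates onto an excess of the other, and its total is finite: since $\sum_k\Delta|w_t|(k)=0$ and $\|\Delta w_t\|_1\le2\|w_0\|_1$, Fubini's theorem gives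
\[
\int_{t_0}^{t_1}\langle\kappa_t,\mathbf 1\rangle\,dt=\tfrac12\big(\|w_{t_0}\|_1-\|w_{t_1}\|_1\big).
\]
In particular $\|w_t\|_1$ is nonincreasing. Let $W=\sum_kw_0(k)$. We claim that $\|w_t\|_1\to|W|$. We have $\|P_tw_0-Wp_t\|_1\le\sum_j|w_0(j)|\,\|p_t(\cdot-j)-p_t\|_1$, so by dominated convergence and the triangle inequality it suffices to show $\|p_t(\cdot-e)-p_t\|_1\to0$ for a unit vector $e$. The coordinates of the walk are independent, so this is a statement about one coordinate. Run two one-dimensional walks from $0$ and $1$ independently until they meet and together afterwards. Their difference is a recurrent simple random walk, so they meet at a finite time $\tau$, and the distance is at most $2P(\tau>t)\to0$.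

Apply Lemma~\ref{lem:comp} with $\gamma'=\gamma$ to the process after time $t_0$:
\[
E\big[1-e^{-\langle y_{t_0+T},\mathbf 1\rangle}\big]\le\sum_jE\,\psi_\gamma\big(y_{t_0}(j),T\big)+\tfrac12\big(\|w_{t_0}\|_1-|W|\big).
\]
As $T\to\infty$ the sum tends to $0$ by dominated convergence, because $\psi_\gamma(c,T)\to0$ for each $c$ and $\psi_\gamma(y_{t_0}(j),T)\le y_{t_0}(j)$ with $\sum_jEy_{t_0}(j)<\infty$. On the left, $M_t-N_t=\langle w_t,\mathbf 1\rangle=W$ for all $t$, so
\[
\langle y_t,\mathbf 1\rangle=\tfrac12\big(M_t+N_t-\|w_t\|_1\big)\longrightarrow\tfrac12\big(M_\infty+N_\infty-|M_\infty-N_\infty|\big)=M_\infty\wedge N_\infty .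
\]
Hence $E[1-e^{-M_\infty\wedge N_\infty}]\le\frac12(\|w_{t_0}\|_1-|W|)$, and $t_0\to\infty$ gives $M_\infty N_\infty=0$ almost surely.

\emph{The threshold.} Coexistence is possible if and only if $\gamma$ is not strong, and the set of strong $\gamma$ is upward closed. So with $\gamma(1,d):=\sup\{\gamma>0:\gamma\text{ is not strong}\}$, coexistence is possible for $\gamma<\gamma(1,d)$ and impossible for $\gamma>\gamma(1,d)$. Theorem~\ref{thm:converse} gives $2/G_d\le\gamma(1,d)\le d$.
\end{proof}

The proof uses $\varrho=1$ through the identity $B^1=B^2$. It makes $u-v$ deterministic, so that $u\wedge v$ solves an equation with a single noise and a deterministic source, and it makes the diagonal $u=v$ invariant under the dynamics. For $\varrho<1$ the difference $u_t(k)-v_t(k)$ has quadratic variation $2(1-\varrho)\gamma\int u v(k)\,dt$, and neither property holds.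

\begin{thebibliography}{9}

\bibitem{BDE}
Blath, D\"oring, Etheridge, Ann.\ Probab., 2011.

\bibitem{DP}
Dawson, Perkins, Ann.\ Probab., 1998.

\bibitem{DM}
Leif Doering, Leonid Mytnik, \emph{Mutually Catalytic Branching Processes on the Lattice and Voter Processes with Strength of Opinion}, arXiv:1109.6106 (2011).

\bibitem{EF}
Etheridge, Fleischmann, Stochastic Process.\ Appl., 2004.

\bibitem{EK}
Ethier, Kurtz, \emph{Markov Processes}.

\end{thebibliography}
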